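\title{The spectrum of the exponents of simultaneous rational approximation to the powers of a real number}

\begin{abstract}
For a real number $\zeta$ and an integer $k\ge1$, the exponent $\lambda_k(\zeta)$ measures how well $\zeta,\zeta^2,\dots,\zeta^k$ can be approximated by rational numbers with a common denominator. We prove that for every real $w>1$ there is a transcendental number $\zeta$ with $\lambda_k(\zeta)=\max\{1/k,(w-k+1)/k\}$ for all $k\ge1$ simultaneously, and that the set of such $\zeta$ has Hausdorff dimension $2/(1+w)$. It follows that the spectrum of $\lambda_k$ is the whole interval $[1/k,\infty]$ for every $k\ge2$. The number $\zeta$ is placed at a prescribed distance from a sparse sequence of fractions $p/q$. Unwanted approximations are excluded by the quantitative nondivergence theorem of Kleinbock and Margulis, applied in two variables: the position of $\zeta$ near $p/q$, and a parameter that is sampled at the points $q'/q$ with $q'\equiv-p^{-1}\pmod q$.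
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k\ge1$ be an integer and $\zeta$ a real number. Bugeaud and Laurent defined the exponent $\lambda_k(\zeta)\in[0,\infty]$ as the supremum of the real numbers $\eta$ for which
\begin{equation}\label{eq:def}
\max_{1\le j\le k}|N\zeta^j-p_j|\le N^{-\eta}
\end{equation}
has infinitely many solutions $(N,p_1,\dots,p_k)\in\mathbb N\times\mathbb Z^k$, where $\mathbb N=\{1,2,\dots\}$. The inequality says that the point $(\zeta,\zeta^2,\dots,\zeta^k)$ lies within $N^{-1-\eta}$ of a rational point with denominator $N$. Each $N$ admits only finitely many $(p_1,\dots,p_k)$, so ``infinitely many solutions'' means ``solutions with arbitrarily large $N$'', and the supremum does not change if the right side of \eqref{eq:def} is multiplied by a positive constant.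

Dirichlet's theorem on simultaneous approximation states that for any $(\zeta_1,\dots,\zeta_k)\in\mathbb R^k$ the inequality $\max_j|N\zeta_j-p_j|\le N^{-1/k}$ has solutions with arbitrarily large $N$. Hence $\lambda_k(\zeta)\ge1/k$ for every $\zeta$. At the other extreme, a rational number $\zeta=A/B$ has $\lambda_k(\zeta)=\infty$, because the left side of \eqref{eq:def} can be made zero whenever $B^k$ divides $N$. For a real algebraic number $\zeta$ of degree $d\ge2$, Liouville's inequality $|\zeta-p/q|\ge c(\zeta)q^{-d}$ gives $\lambda_1(\zeta)\le d-1$, and Roth's theorem gives $\lambda_1(\zeta)=1$. In particular,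
\begin{equation}\label{eq:trans}
1<\lambda_1(\zeta)<\infty\quad\Longrightarrow\quad \zeta\text{ is transcendental.}
\end{equation}

The \emph{spectrum} $\operatorname{Spec}(\lambda_k)$ is the set of values $\lambda_k(\zeta)$ as $\zeta$ runs through the real numbers that are not algebraic of degree at most $k$, that is, those for which $1,\zeta,\dots,\zeta^k$ are linearly independent over $\mathbb Q$. By Dirichlet's theorem $\operatorname{Spec}(\lambda_k)\subseteq[1/k,\infty]$. It is known that $\operatorname{Spec}(\lambda_k)\supseteq[1,\infty]$ for every $k$ and that $\operatorname{Spec}(\lambda_2)=[1/2,\infty]$. The problem treated here comes from Schleischitz \cite{Sch}: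
\begin{quote}
\emph{Is $\operatorname{Spec}(\lambda_k)=[1/k,\infty]$ for every $k\ge3$?}
\end{quote}
We show that the answer is yes.

To realize a value above $1/k$ one needs a source of unusually good simultaneous approximations. The simplest source is a good approximation $p/q$ to $\zeta$ itself: its powers $p/q,\dots,(p/q)^k$ have the common denominator $q^k$.

\begin{lemma}\label{lem:lower}
For every real $\zeta$ and every $k\ge1$ we have $\lambda_k(\zeta)\ge(\lambda_1(\zeta)-k+1)/k$.
\end{lemma}

\begin{proof}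
Let $0<\eta<\lambda_1(\zeta)$ and let $|q\zeta-p|\le q^{-\eta}$ with $q$ large. Put $N=q^k$ and $p_j=p^jq^{k-j}$. By the mean value theorem, for $1\le j\le k$,
\[
|N\zeta^j-p_j|=q^k\bigl|\zeta^j-(p/q)^j\bigr|\le k(1+|\zeta|)^{k-1}q^{k-1-\eta}=k(1+|\zeta|)^{k-1}N^{-(\eta-k+1)/k}.
\]
Hence $\lambda_k(\zeta)\ge(\eta-k+1)/k$. Let $\eta\to\lambda_1(\zeta)$.
\end{proof}

For real $w>1$ put
\[
\Lambda_k(w)=\max\Bigl\{\frac1k,\ \frac{w-k+1}k\Bigr\},
\]
so that $\Lambda_1(w)=w$. Dirichlet's theorem and Lemma~\ref{lem:lower} show that every $\zeta$ with $\lambda_1(\zeta)=w$ has $\lambda_k(\zeta)\ge\Lambda_k(w)$. One would guess that a number which is close to a sparse sequence of fractions, and has no other special feature, has no approximations beyond those two kinds, so that equality holds. Since $\Lambda_k(w)$ runs through $[1/k,\infty)$ as $w$ runs through $[k,\infty)$, this would settle the problem. The guess is correct, and one number $\zeta$ serves for all $k$.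

\begin{theorem}\label{thm:main}
For every real $w>1$ there is a transcendental number $\zeta$ with $\lambda_k(\zeta)=\Lambda_k(w)$ for all $k\ge1$ simultaneously.
\end{theorem}

\begin{corollary}\label{cor:spec}
$\operatorname{Spec}(\lambda_k)=[1/k,\infty]$ for all $k\ge2$.
\end{corollary}

\begin{proof}
The inclusion $\subseteq$ is Dirichlet's theorem. Given $\lambda\in[1/k,\infty)$, take $w=k(1+\lambda)-1$. Then $w\ge k>1$ and $(w-k+1)/k=\lambda\ge1/k$, so $\Lambda_k(w)=\lambda$ and Theorem~\ref{thm:main} applies. For the value $\infty$ take $\zeta=\sum_{n\ge1}2^{-n!}$. With $q=2^{n!}$ and $p=q\sum_{i\le n}2^{-i!}$ we have $0<q\zeta-p\le2q^{-n}$. This is incompatible with $\zeta=A/B$, where $q\zeta-p\ge1/B$, and with Liouville's inequality. So $\zeta$ is transcendental, $\lambda_1(\zeta)=\infty$, and $\lambda_k(\zeta)=\infty$ by Lemma~\ref{lem:lower}.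
\end{proof}

The construction discards only a small share of the available fractions at each stage, and so it also measures the set of such numbers. We write $\dim$ for Hausdorff dimension.

\begin{theorem}\label{thm:dim}
For $w>1$ the set $\mathcal S_w$ of transcendental $\zeta$ with $\lambda_k(\zeta)=\Lambda_k(w)$ for all $k\ge1$ has Hausdorff dimension exactly $2/(1+w)$. In particular,
\[
\dim\{\zeta:\lambda_k(\zeta)=\lambda\}\ge\frac2{k(1+\lambda)}\qquad\text{for }k\ge1\text{ and }\lambda\in(1/k,\infty).
\]
\end{theorem}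

The work lies in the upper bound $\lambda_k(\zeta)\le\Lambda_k(w)$. Section~\ref{sec:lattices} turns it into a lower bound for the shortest vector of a lattice along a diagonal flow. Section~\ref{sec:idea} locates the difficulty and introduces a two-parameter family of lattices that resolves it. The family is estimated in Section~\ref{sec:nondiv}, the estimate is carried back to points near fractions in Section~\ref{sec:transfer}, and Theorems~\ref{thm:main} and~\ref{thm:dim} are proved in Sections~\ref{sec:construction} and~\ref{sec:dim}.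

\section{Exponents and short vectors in lattices}\label{sec:lattices}

Fix $w>1$ and write $\Lambda_k=\Lambda_k(w)$. Coordinates on $\mathbb R^{k+1}$ are numbered $0,\dots,k$, and $e_0=(1,0,\dots,0)$. We use $\|\cdot\|$ for the Euclidean norm and for the operator norm of a matrix, and $|E|$ for the Lebesgue measure of a set $E$. For a lattice $L$, let $\operatorname{sys}(L)$ be the length of a shortest nonzero vector. For every invertible matrix $g$,
\begin{equation}\label{eq:sysnorm}
\operatorname{sys}(gL)\le\|g\|\operatorname{sys}(L).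
\end{equation}

The point $(1,\zeta,\dots,\zeta^k)$ lies on the cone of vectors
\[
\nu(X,Y)=(X^k,X^{k-1}Y,\dots,Y^k)=(X^{k-i}Y^i)_{0\le i\le k},
\]
and $\mathrm{SL}_2(\mathbb R)$ acts linearly on $\mathbb R^{k+1}$ preserving this cone. For $g=\bigl(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\bigr)$ let $S(g)=S_k(g)$ be the matrix whose row $i$ lists the coefficients of $X^k,X^{k-1}Y,\dots,Y^k$ in $(aX+bY)^{k-i}(cX+dY)^i$. Then
\[
S(g)\,\nu(X,Y)=\nu(aX+bY,\,cX+dY).
\]
The vectors $\nu(X,Y)$ span $\mathbb R^{k+1}$, so $S(gg')=S(g)S(g')$. Every identity between $2\times2$ matrices therefore yields an identity in dimension $k+1$. If $\gamma\in\mathrm{SL}_2(\mathbb Z)$, then $S(\gamma)$ and $S(\gamma)^{-1}=S(\gamma^{-1})$ are integral, so $S(\gamma)\mathbb Z^{k+1}=\mathbb Z^{k+1}$. If $g$ is upper triangular, then row $i$ involves only $Y^m$ with $m\ge i$, so $S(g)$ is upper triangular. Put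
\[
u(z)=S\begin{pmatrix}1&0\\-z&1\end{pmatrix},\qquad v(\theta)=S\begin{pmatrix}1&\theta\\0&1\end{pmatrix},\qquad D_a=S\begin{pmatrix}a&0\\0&a^{-1}\end{pmatrix}=\operatorname{diag}(a^{k-2i})_{0\le i\le k}.
\]
Expanding $X^{k-i}(Y-zX)^i$ and $(X+\theta Y)^{k-i}Y^i$ gives, for $c=(c_0,\dots,c_k)$,
\begin{equation}\label{eq:uv}
(u(z)c)_i=\sum_{m\le i}\binom im(-z)^{i-m}c_m,\qquad (v(\theta)c)_i=\sum_{m\ge i}\binom{k-i}{m-i}\theta^{m-i}c_m .
\end{equation}
Thus $u(z)$ is lower and $v(\theta)$ is upper triangular with ones on the diagonal, and $u(z)$, $v(\theta)$, $D_a$ have determinant $1$. The action of $v$ is best read on the polynomial $P_c(\theta)=\sum_m\binom km c_m\theta^m$. Since $\frac{(k-i)!}{k!}\binom km\frac{m!}{(m-i)!}=\binom{k-i}{m-i}$,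
\begin{equation}\label{eq:deriv}
(v(\theta)c)_i=\frac{(k-i)!}{k!}\,P_c^{(i)}(\theta).
\end{equation}

The map $u(\zeta)$ sends $\nu(1,\zeta)=(1,\zeta,\dots,\zeta^k)$ to $\nu(1,0)=e_0$. An integer vector $(N,p_1,\dots,p_k)$ solving \eqref{eq:def} is nearly proportional to $\nu(1,\zeta)$, so its image under $u(\zeta)$ has one large coordinate $N$ and $k$ small ones. The diagonal flow
\[
g_t=\operatorname{diag}(e^{-kt},e^t,\dots,e^t),\qquad\det g_t=1,
\]
contracts the first coordinate and expands the others, and at a suitable time the whole vector is short. So we study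
\[
\Delta_k(t,\zeta)=\operatorname{sys}\bigl(g_tu(\zeta)\mathbb Z^{k+1}\bigr),\qquad t\ge0.
\]
To an exponent $\eta>0$ corresponds the decay rate $\sigma(\eta)=(k\eta-1)/(1+\eta)=k-(k+1)/(1+\eta)$, which is strictly increasing in $\eta$ and vanishes at the Dirichlet exponent $1/k$. The rate that belongs to $\Lambda_k$ is
\begin{equation}\label{eq:sigma}
\sigma_k=\sigma(\Lambda_k)=\frac{k\max(0,w-k)}{w+1};
\end{equation}
indeed, for $w\ge k$ we have $k\Lambda_k-1=w-k$ and $1+\Lambda_k=(w+1)/k$, and for $w\le k$ we have $\Lambda_k=1/k$.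

\begin{lemma}\label{lem:dict}
Let $\zeta\in[0,1]$. Suppose that for every $\varepsilon>0$ we have $\Delta_k(t,\zeta)\ge e^{-(\sigma_k+\varepsilon)t}$ for all large $t$. Then $\lambda_k(\zeta)\le\Lambda_k$.
\end{lemma}

\begin{proof}
Suppose that $\lambda_k(\zeta)>\Lambda_k$ and choose $\eta$ with $\Lambda_k<\eta<\lambda_k(\zeta)$. Take a solution of \eqref{eq:def} with $N$ large, let $c=(N,p_1,\dots,p_k)$, and write $c_m=N\zeta^m+\epsilon_m$ with $\epsilon_0=0$ and $|\epsilon_m|\le N^{-\eta}$. Then $u(\zeta)c=Ne_0+u(\zeta)(\epsilon_0,\dots,\epsilon_k)$, and \eqref{eq:uv} gives $(u(\zeta)c)_0=N$ and $|(u(\zeta)c)_i|\le2^kN^{-\eta}$ for $i\ge1$. Define $t$ by $(k+1)t=(1+\eta)\log N$. Then $Ne^{-kt}=e^tN^{-\eta}=e^{-\sigma(\eta)t}$, so $\Delta_k(t,\zeta)\le(k+1)2^ke^{-\sigma(\eta)t}$. This holds for arbitrarily large $t$ and $\sigma(\eta)>\sigma_k$, which contradicts the hypothesis with $\varepsilon=(\sigma(\eta)-\sigma_k)/2$.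
\end{proof}

The next lemma says that at time $t$ the function $\Delta_k$ sees $\zeta$ only to precision $e^{-(k+1)t}$, and that it suffices to control a sequence of times with step $1$.

\begin{lemma}\label{lem:stab}
Let $C_0=(k+1)2^k$.
\begin{enumerate}
\item[(a)] If $t\ge0$, $\zeta,\zeta_0\in[0,1]$ and $|\zeta-\zeta_0|\le2e^{-(k+1)t}$, then $\Delta_k(t,\zeta)\ge C_0^{-1}\Delta_k(t,\zeta_0)$.
\item[(b)] If $0\le s\le1$, then $\Delta_k(t,\zeta)\le e^k\Delta_k(t+s,\zeta)$.
\end{enumerate}
\end{lemma}

\begin{proof}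
(a) Let $z=\zeta_0-\zeta$, so $|z|\le1$ and $g_tu(\zeta_0)=[g_tu(z)g_t^{-1}]\,g_tu(\zeta)$. Conjugation by $g_t$ multiplies the entries $(i,0)$, $i\ge1$, of a matrix by $e^{(k+1)t}$, the entries $(0,m)$, $m\ge1$, by $e^{-(k+1)t}$, and fixes the others. The entries $(i,0)$, $i\ge1$, of the bracket have modulus $e^{(k+1)t}|z|^i\le e^{(k+1)t}|z|\le2$. The other entries are those of $u(z)$, of modulus at most $2^k$. So the bracket has norm at most $C_0$, and \eqref{eq:sysnorm} applies.

(b) Apply \eqref{eq:sysnorm} with $g=g_{-s}$, whose norm is $e^{ks}\le e^k$.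
\end{proof}

\section{Points near a fraction and the second parameter}\label{sec:idea}

Let $Q\ge4$ be an integer and $\delta=Q^{-(w+1)}<\frac1{16}$. Let $\mathcal F_Q$ be the set of reduced fractions $p/q\in(0,1)$ with $Q\le q\le2Q$, and for $p/q\in\mathcal F_Q$ let
\[
I(p/q)=\Bigl[\frac pq+\delta,\ \frac pq+2\delta\Bigr].
\]
This interval lies in $(0,1)$, because $p/q\le1-\frac1{2Q}$ and $2\delta<\frac1{2Q}$, the latter since $Q^w>4$. We shall take $\zeta$ in such intervals for a rapidly growing sequence of $Q$. In view of Lemma~\ref{lem:dict}, the goal is to show that for most $p/q\in\mathcal F_Q$ and most $\zeta\in I(p/q)$ the function $\Delta_k(t,\zeta)$ is not much smaller than $e^{-\sigma_kt}$.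

Lemma~\ref{lem:stab}(a) shows which freedom is useful at which time. When $(k+1)t>(w+1)\log Q$, the flow resolves distances below $\delta$ and moving $\zeta$ inside $I(p/q)$ changes the lattice. When $(k+1)t<2\log Q$, the flow does not resolve distances of order $Q^{-2}$; the fractions in $\mathcal F_Q$ are $\frac1{4Q^2}$-separated, so a count of bad fractions can be bounded by a measure of bad real numbers. In the window
\[
2\log Q\le(k+1)t\le(w+1)\log Q,
\]
which is nonempty because $w>1$, both devices fail. All $\zeta\in I(p/q)$ behave like $p/q$, and $p/q$ need not behave like the real numbers at distance $Q^{-2}$ from it. What matters there is arithmetic.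

\begin{example}\label{ex:bad}
Let $k=2$ and suppose that $p^2\equiv1\pmod q$, say $p^2=mq+1$; for instance $p/q=8/21$ and $m=3$. For $\zeta\in I(p/q)$ take $N=q$. Then $|q\zeta-p|\le2q\delta$ and $|q\zeta^2-m|\le1/q+4q\delta$, and both are $O(1/q)$ since $w>1$. A number lying in infinitely many such intervals has $\lambda_2(\zeta)\ge1$, whereas $\Lambda_2(w)<1$ for $w<3$. No choice of $\zeta$ in $I(p/q)$ helps: the fraction itself must be discarded. More generally, for a denominator $N=nq$ the number $N(p/q)$ is an integer and $N(p/q)^2=np^2/q$, so the quality of the approximation is governed by the residue of $p^2$ modulo $q$.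
\end{example}

We need a real variable that carries this arithmetic. It appears after a change of basis of $\mathbb Z^{k+1}$ adapted to $p/q$. Let $p',q'$ be the integers with $qp'-pq'=1$ and $0\le q'<q$, and put
\[
\gamma=\begin{pmatrix}q&q'\\p&p'\end{pmatrix}\in\mathrm{SL}_2(\mathbb Z),\qquad\theta_0=\theta_0(p/q)=\frac{q'}q .
\]
For $\zeta=p/q+z$ we have, using $p'-pq'/q=1/q$,
\[
\begin{pmatrix}1&0\\-\zeta&1\end{pmatrix}\gamma=\begin{pmatrix}1&0\\-z&1\end{pmatrix}\begin{pmatrix}q&q'\\0&1/q\end{pmatrix}=\begin{pmatrix}1&0\\-z&1\end{pmatrix}\begin{pmatrix}q&0\\0&1/q\end{pmatrix}\begin{pmatrix}1&\theta_0\\0&1\end{pmatrix},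
\]
and therefore, for every $k$,
\begin{equation}\label{eq:basis}
u(\zeta)S(\gamma)=u(z)\,D_q\,v(\theta_0).
\end{equation}
Since $S(\gamma)$ preserves $\mathbb Z^{k+1}$, the lattice $g_tu(\zeta)\mathbb Z^{k+1}$ equals $g_tu(z)D_qv(\theta_0)\mathbb Z^{k+1}$. Apart from the size of $q$, the fraction enters only through the real number $\theta_0$. Two facts about $\theta_0$ fit together exactly.

First, the points $\theta_0$ are separated. The fraction $q'/q$ is reduced and lies in $(0,1)$, so $\theta_0$ determines $q$ and $q'$; the congruence $pq'\equiv-1\pmod q$ then determines $p$ modulo $q$, hence $p/q$. Thus distinct elements of $\mathcal F_Q$ have distinct $\theta_0$, with denominators at most $2Q$, and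
\begin{equation}\label{eq:sep}
\text{the strips }\{(\theta,x):|\theta-\theta_0(p/q)|<\tfrac18Q^{-2}\},\quad p/q\in\mathcal F_Q,\text{ are pairwise disjoint.}
\end{equation}
Second, multiplying $2\times2$ matrices gives
\begin{equation}\label{eq:commute}
D_Q\,v(s)=v(Q^2s)\,D_Q ,
\end{equation}
so moving $\theta$ by at most $Q^{-2}$ changes $D_Qv(\theta)$ by a bounded upper triangular factor on the left. We shall see in Lemma~\ref{lem:transfer} that such a factor is harmless for \emph{all} $t\ge0$, because $g_t$ does not expand upper triangular matrices. A short vector for $p/q$ thus persists on a whole strip, and a count of bad fractions is bounded by an area. This leads to the two-parameter family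
\begin{equation}\label{eq:h}
h_t(\theta,x)=g_t\,u(\delta x)\,D_Q\,v(\theta),\qquad(\theta,x)\in\mathbb R^2,
\end{equation}
whose entries are polynomials in $\theta$ and $x$.

\begin{example}\label{ex:bad2}
Return to $p/q=8/21$, $k=2$. Here $q'=13$, $p'=5$, and the rows of $S(\gamma)$ are $(441,546,169)$, $(168,209,65)$, $(64,80,25)$. The offending vector is $(21,8,3)=S(\gamma)c$ with $c=(-8,13,-21)$, and
\[
P_c(\theta)=-8+26\,\theta-21\,\theta^2=\tfrac1{21}-21\,(\theta-\tfrac{13}{21})^2 .
\]
By \eqref{eq:deriv}, $D_qv(\theta)c=(q^2P_c(\theta),\frac12P_c'(\theta),\frac12q^{-2}P_c'')$. At $\theta=\theta_0$ this is $(q,0,-1/q)$: the polynomial and its derivative are both small there. On the strip $|\theta-\theta_0|\le q^{-2}$ the vector is still $(O(q),O(1/q),-1/q)$. But a nonzero polynomial with integer coefficients and bounded degree cannot be small on all of $[0,1]$. So once $\theta$ is set free, no single integer vector stays short on the whole family, and this is the kind of hypothesis that the nondivergence theorem requires.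
\end{example}

\section{Nondivergence in two variables}\label{sec:nondiv}

\subsection*{The theorem of Kleinbock and Margulis}
Let $C,\alpha>0$. A function $f$ on an open set $V\subset\mathbb R^d$ is \emph{$(C,\alpha)$-good} on $V$ if for all balls $B'\subset V$ and all $r>0$,
\[
|\{x\in B':|f(x)|<r\}|\le C\Bigl(\frac r{\sup_{B'}|f|}\Bigr)^\alpha|B'| .
\]
A good function cannot be much smaller than its supremum on a large part of a ball.

For vectors $c^1,\dots,c^j\in\mathbb R^m$, the $j$-vector $\xi=c^1\wedge\dots\wedge c^j$ has one coordinate $\xi_M$ for each $j$-element set $M$ of indices, namely the minor with rows $M$ of the $m\times j$ matrix with columns $c^1,\dots,c^j$; and $\|\xi\|^2=\sum_M\xi_M^2$. A matrix $g$ acts by $g\xi=gc^1\wedge\dots\wedge gc^j$, and the Cauchy--Binet formula reads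
\begin{equation}\label{eq:CB}
(g\xi)_M=\sum_{M'}\det(g_{im})_{i\in M,\,m\in M'}\ \xi_{M'} .
\end{equation}
A subgroup $\Gamma\subset\mathbb Z^m$ is \emph{primitive} if it equals the intersection of $\mathbb Z^m$ with its real span. If $c^1,\dots,c^j$ is a basis of $\Gamma\ne0$, put $\|g\Gamma\|=\|g(c^1\wedge\dots\wedge c^j)\|$; this is the covolume of $g\Gamma$ in its span and does not depend on the basis.

\begin{theorem}[Kleinbock--Margulis {\cite[Theorem 5.2]{KM}}]\label{thm:KM}
Let $d,m\in\mathbb N$, $C,\alpha>0$, $0<\rho\le1/m$. Let $B=B(x_0,r_0)\subset\mathbb R^d$ be a ball, $\tilde B=B(x_0,3^mr_0)$, and let $h:\tilde B\to\mathrm{GL}_m(\mathbb R)$ be continuous. Suppose that for every nonzero primitive subgroup $\Gamma\subset\mathbb Z^m$ the function $\psi_\Gamma(x)=\|h(x)\Gamma\|$ is $(C,\alpha)$-good on $\tilde B$ and satisfies $\sup_B\psi_\Gamma\ge\rho$. Then for $0<r\le\rho$,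
\[
|\{x\in B:\operatorname{sys}(h(x)\mathbb Z^m)<r\}|\le C'(r/\rho)^\alpha|B|,
\]
where $C'$ depends only on $d,m,C$.
\end{theorem}

Each vector is short only on a small set, by goodness, but there are infinitely many vectors; the theorem handles them all at once, at the price of a hypothesis on subgroups of every rank. Goodness is automatic for polynomial families, with constants that depend only on the degree. This uniformity is what lets $Q$ and $t$ vary.

\begin{lemma}\label{lem:good}
If $f\ge0$ on $\mathbb R^2$ and $f^2$ is a nonzero polynomial of degree at most $\ell$, $\ell\ge1$, then $f$ is $(4\ell,2/\ell)$-good on $\mathbb R^2$.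
\end{lemma}

\begin{proof}
\emph{One variable.} Let $F$ be a polynomial of degree at most $\ell$ on $[0,R]$ with $H=\max_{[0,R]}|F|>0$, let $\eta>0$ and $Z=\{s\in[0,R]:|F(s)|<\eta\}$. We claim that $\mu=|Z|$ satisfies $\mu\le2\ell(\eta/H)^{1/\ell}R$. Let $\mu>0$. Put $s_0=\inf Z$ and $s_i=\min\{s:|Z\cap[0,s]|\ge i\mu/\ell\}$ for $1\le i\le\ell$. Each $s_i$ lies in the closure of $Z$, so $|F(s_i)|\le\eta$. By continuity $|Z\cap[0,s_i]|=i\mu/\ell$, so $s_i-s_{i-1}\ge\mu/\ell$. In the Lagrange formula $F(s)=\sum_iF(s_i)\prod_{j\ne i}\frac{s-s_j}{s_i-s_j}$ each quotient is at most $R\ell/\mu$ in modulus, hence $H\le(\ell+1)\eta(R\ell/\mu)^\ell$. The claim follows from $(\ell+1)^{1/\ell}\le2$.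

\emph{Two variables.} Let $F=f^2$, let $B'$ be a closed disc and $x_0\in B'$ a point where $F$ attains its maximum $H$ on $B'$. The ray from $x_0$ in direction $\varphi$ meets $B'$ in a segment of length $R(\varphi)$, on which the maximum of $F$ is again $H$. In polar coordinates $(s,\varphi)$ centered at $x_0$ the area element is $s\,ds\,d\varphi$ with $s\le R(\varphi)$, and $|B'|=\frac12\int R(\varphi)^2d\varphi$. Hence
\[
|\{F<\eta\}\cap B'|\le\int R(\varphi)\cdot2\ell(\eta/H)^{1/\ell}R(\varphi)\,d\varphi=4\ell(\eta/H)^{1/\ell}|B'| .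
\]
Take $\eta=r^2$ and note $H=(\sup_{B'}f)^2$. Open discs have the same measures and suprema.
\end{proof}

Two more elementary facts will be used. All norms on a finite-dimensional space are equivalent, so there is $c_1=c_1(k)\in(0,1]$ such that for every real polynomial $F(s)=\sum a_ms^m$ of degree at most $k^2$,
\begin{equation}\label{eq:coef}
\max_{[0,1]}|F|\ge c_1\max_m|a_m| .
\end{equation}
And if $F_0,\dots,F_{j-1}$ are polynomials, $F_i$ of degree $i$ with leading coefficient $a_i$, then reduction to the Vandermonde determinant gives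
\begin{equation}\label{eq:vdm}
\det\bigl(F_i(s_l)\bigr)_{0\le i<j,\ 1\le l\le j}=a_0\cdots a_{j-1}\prod_{1\le l<l'\le j}(s_{l'}-s_l).
\end{equation}

Let $B$ be the open disc of radius $5$ centered at $(\frac12,\frac92)$. It contains $[-1,2]\times[0,9]$, since $(\frac32)^2+(\frac92)^2<25$. The task is to bound $\sup_B\|h_t(\theta,x)\Gamma\|$ from below for all $\Gamma$.

\subsection*{The case $k=2$}
Write $z=\delta x$. Here $D_Q=\operatorname{diag}(Q^2,1,Q^{-2})$, $g_t=\operatorname{diag}(e^{-2t},e^t,e^t)$,
\[
u(z)=\begin{pmatrix}1&0&0\\-z&1&0\\z^2&-2z&1\end{pmatrix},\qquad v(\theta)c=\bigl(P_c(\theta),\tfrac12P_c'(\theta),\tfrac12P_c''\bigr),\qquad P_c=c_0+2c_1\theta+c_2\theta^2 .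
\]
For $\Gamma=\mathbb Zc$ the first two coordinates of $h_tc$ are
\[
e^{-2t}Q^2P_c(\theta)\qquad\text{and}\qquad e^t\bigl(\tfrac12P_c'(\theta)-\delta x\,Q^2P_c(\theta)\bigr).
\]
Use $\theta$ to make $|P_c(\theta)|\ge c_1$, by \eqref{eq:coef}. Then use $x$ to prevent cancellation in the second coordinate, which is a polynomial in $x$ with leading coefficient $-e^t\delta Q^2P_c(\theta)$. This gives $\sup_B\psi_\Gamma\ge c_1^2\max(Q^2e^{-2t},Q^{1-w}e^t)$.

For $\Gamma$ of rank $2$ with basis $c^1,c^2$ let $\xi(\theta)=v(\theta)(c^1\wedge c^2)$. Its coordinate $\xi_{01}=\frac12(P_{c^1}P_{c^2}'-P_{c^1}'P_{c^2})$ is half a Wronskian, a nonzero polynomial with integer coefficients. The matrix $D_Q$ multiplies $\xi_{01},\xi_{02},\xi_{12}$ by $Q^2,1,Q^{-2}$. Rows $0,1$ of $u(z)$ have minors $1,0,0$ on the columns $01,02,12$, and rows $1,2$ have minors $z^2,-z,1$. So two coordinates of $h_t(c^1\wedge c^2)$ are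
\[
e^{-t}Q^2\xi_{01}\qquad\text{and}\qquad e^{2t}\bigl(\delta^2x^2Q^2\xi_{01}-\delta x\,\xi_{02}+Q^{-2}\xi_{12}\bigr),
\]
and the same two choices give $\sup_B\psi_\Gamma\ge c_1^2\max(Q^2e^{-t},Q^{-2w}e^{2t})$.

In each case the maximum of a decreasing and an increasing term is smallest where they cross: at $e^{3t}=Q^{w+1}$ in rank $1$ and at $e^{3t}=Q^{2(w+1)}$ in rank $2$. The value is $Q^{2(2-w)/3}$ both times. For $w\le2$ it is at least $1=e^{-\sigma_2t}$. For $w>2$ the quantity $e^{-\sigma_2t}$ equals $Q^{2(2-w)/3}$ at the first time and $Q^{4(2-w)/3}$ at the second. So rank $1$ gives exactly the rate $\sigma_2$, and rank $2$ has room to spare. The general proof follows this pattern.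

\subsection*{The general estimate}

\begin{proposition}\label{prop:nondiv}
There are $c_2,K,\alpha>0$ depending only on $k$ such that for all $Q\ge4$, $t\ge0$ and $0<r\le c_2e^{-\sigma_kt}$,
\[
\bigl|\{(\theta,x)\in B:\operatorname{sys}(h_t(\theta,x)\mathbb Z^{k+1})<r\}\bigr|\le K\,(re^{\sigma_kt})^\alpha .
\]
\end{proposition}

\begin{proof}
The entries of $h_t$ are polynomials in $(\theta,x)$ of degree at most $2k$. So $\psi_\Gamma^2$, a sum of squares of minors of size at most $k+1$, is a polynomial of degree at most $\ell=4k(k+1)$, and it vanishes nowhere since $\det h_t=1$. By Lemma~\ref{lem:good} every $\psi_\Gamma$ is $(4\ell,2/\ell)$-good on $\mathbb R^2$. We show that $\sup_B\psi_\Gamma\ge c_1^2e^{-\sigma_kt}$ for every nonzero primitive $\Gamma$. Theorem~\ref{thm:KM} with $d=2$, $m=k+1$, $\rho=c_2e^{-\sigma_kt}$ and $c_2=\min(c_1^2,\frac1{k+1})$ then gives the result, with $\alpha=2/\ell$ and $K=C'c_2^{-\alpha}|B|$.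

If $\Gamma$ has rank $k+1$, then $\Gamma=\mathbb Z^{k+1}$ and $\psi_\Gamma=1$. Let $\Gamma$ have rank $j$ with $1\le j\le k$ and basis $c^1,\dots,c^j$. Put $\xi(\theta)=v(\theta)(c^1\wedge\dots\wedge c^j)$ and $M_s=\{0,\dots,j\}\setminus\{s\}$ for $0\le s\le j$. We follow the two coordinates $M_j=\{0,\dots,j-1\}$ and $M_0=\{1,\dots,j\}$.

\emph{Step 1: the choice of $\theta$.} Let $W(\theta)=\xi(\theta)_{M_j}$. By \eqref{eq:deriv}, $W$ is a nonzero constant times the Wronskian $\det(P_{c^l}^{(i)})_{0\le i<j,\,1\le l\le j}$. The map $c\mapsto P_c$ is linear and injective, so the $P_{c^l}$ are linearly independent. Their Wronskian is not identically zero. Indeed, a change of basis of their span multiplies it by a nonzero constant, so we may replace them by monic polynomials of degrees $d_1<\dots<d_j$. The coefficient of $\theta^{d_l-i}$ in the $i$th derivative of the $l$th one is $d_l(d_l-1)\cdots(d_l-i+1)$, and no higher power occurs. So the coefficient of $\theta^{d_1+\dots+d_j-j(j-1)/2}$ in the Wronskian is the determinant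 of these numbers, which is $\prod_{l<l'}(d_{l'}-d_l)\ne0$ by \eqref{eq:vdm}. By \eqref{eq:uv}, $W$ has integer coefficients and degree at most $jk\le k^2$. Some coefficient has modulus at least $1$, and \eqref{eq:coef} gives $\theta^*\in[0,1]$ with $|W(\theta^*)|\ge c_1$. This is the only place where the integrality of $\Gamma$ is used.

\emph{Step 2: the coordinate $M_j$.} The matrix $D_Q$ multiplies this coordinate by $Q$ to the power $\sum_{i<j}(k-2i)=j(k-j+1)$. The matrix $u(\delta x)$ leaves it unchanged: its rows $0,\dots,j-1$ vanish in the columns $m\ge j$, so only $M'=M_j$ contributes to \eqref{eq:CB}, with minor $1$. Finally $g_t$ multiplies it by $e^{-kt+(j-1)t}$. Hence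
\[
\bigl(h_t(c^1\wedge\dots\wedge c^j)\bigr)_{M_j}=e^{-(k-j+1)t}Q^{j(k-j+1)}W(\theta).
\]

\emph{Step 3: the coordinate $M_0$ and the choice of $x$.} Rows $1,\dots,j$ of $u(\delta x)$ vanish in the columns $m>j$, so only the sets $M_s$ contribute to \eqref{eq:CB}. In the minor of $\bigl(\binom im(-\delta x)^{i-m}\bigr)$ with rows $M_0$ and columns $M_s$, every term carries $-\delta x$ to the power $\sum_{i\in M_0}i-\sum_{m\in M_s}m=s$. Therefore
\[
\bigl(h_t(c^1\wedge\dots\wedge c^j)\bigr)_{M_0}=e^{jt}\sum_{s=0}^j(-\delta x)^s\,\det\Bigl(\tbinom im\Bigr)_{i\in M_0,\,m\in M_s}\,\bigl(D_Q\xi(\theta)\bigr)_{M_s}.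
\]
For $s=j$ the determinant is that of $\binom im$ with $1\le i\le j$, $0\le m<j$. As $\binom im$ is a polynomial in $i$ of degree $m$ with leading coefficient $1/m!$, formula \eqref{eq:vdm} evaluates it as $\prod_{l=1}^j(l-1)!\big/\prod_{m<j}m!=1$. So for fixed $\theta$ the coordinate is a polynomial in $x$ of degree at most $j$ whose coefficient of $x^j$ is $e^{jt}(-\delta)^jQ^{j(k-j+1)}W(\theta)$. We know nothing about the other coefficients, and by \eqref{eq:coef} we need not: at $\theta=\theta^*$ there is $x\in[0,1]$ at which the coordinate has modulus at least $c_1^2e^{jt}\delta^jQ^{j(k-j+1)}$.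

With $L=\log Q$, Steps 1--3 give $\sup_B\psi_\Gamma\ge c_1^2e^{\max(A_1,A_2)}$, where
\[
A_1(t)=(k-j+1)(jL-t),\qquad A_2(t)=j(k-j+1)L+j\bigl(t-(w+1)L\bigr).
\]

\emph{Step 4: $\max(A_1,A_2)\ge-\sigma_kt$ for all $t\ge0$.} Since $A_2-A_1=(k+1)t-j(w+1)L$, the two lines cross at $t_j=j(w+1)L/(k+1)$, and by \eqref{eq:sigma}
\[
A_1(t_j)=A_2(t_j)=\frac{j(k-j+1)(k-w)L}{k+1},\qquad\sigma_kt_j=\frac{jk\max(0,w-k)L}{k+1}.
\]
For $w\le k$ we have $A_1(t_j)+\sigma_kt_j=A_1(t_j)\ge0$. For $w>k$ we have
\[
A_1(t_j)+\sigma_kt_j=\frac{j(w-k)L}{k+1}\bigl(k-(k-j+1)\bigr)=\frac{j(j-1)(w-k)L}{k+1}\ge0 .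
\]
On $[0,t_j]$ the affine function $A_1(t)+\sigma_kt$ is nonnegative at both endpoints, its value at $0$ being $j(k-j+1)L$, so it is nonnegative throughout. On $[t_j,\infty)$ the function $A_2(t)+\sigma_kt$ is increasing and is nonnegative at $t_j$.
\end{proof}

\begin{remark}
For $w\ge k$ and $j=1$, Step 4 is an equality at $t_1$, and it is attained: $h_te_0=Q^k(e^{-kt},-e^t\delta x,\dots,e^t(-\delta x)^k)$ has norm $O(e^{-\sigma_kt_1})$ on all of $B$ at $t=t_1$. The vector $e_0$ corresponds to $S(\gamma)e_0=\nu(q,p)=(q^k,pq^{k-1},\dots,p^k)$, the approximation of Lemma~\ref{lem:lower}.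
\end{remark}

\section{From the family to most fractions}\label{sec:transfer}

We first compare the lattice of a point $\zeta\in I(p/q)$ with the lattices of the family \eqref{eq:h} over the strip around $\theta_0$. By \eqref{eq:commute}, replacing $\theta_0$ by a nearby $\theta$ and $q$ by $Q$ produces a bounded upper triangular factor, but it stands to the right of $u(z)$. We move it to the left by rewriting a product (lower)(upper) as (upper)(lower). This slightly changes the argument of $u$, which is why $x$ below depends on $\tau$.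

\begin{lemma}\label{lem:transfer}
There is $C_1=C_1(k)$ with the following property. Let $p/q\in\mathcal F_Q$, $a=q/Q\in[1,2]$, $t\ge0$, $|\tau|\le\frac18$, $y\in[1,2]$, and put
\[
\theta=\theta_0+\tau Q^{-2},\qquad\omega=1+a^2\delta y\tau,\qquad x=a^2y/\omega .
\]
Then $(\theta,x)\in B$, $\ \partial x/\partial y\ge\frac12$, and $\operatorname{sys}(h_t(\theta,x)\mathbb Z^{k+1})\le C_1\Delta_k(t,p/q+\delta y)$.
\end{lemma}

\begin{proof}
We have $|a^2\delta y\tau|\le\delta<\frac1{16}$, so $\frac{15}{16}<\omega<\frac{17}{16}$. Hence $0<x<9$ and $\partial x/\partial y=a^2/\omega^2\ge\frac12$. Also $\theta\in[-1,2]$, so $(\theta,x)\in B$.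

Let $z=\delta y$ and $\zeta=p/q+z$. Insert $D_q=D_aD_Q$ and $v(\theta_0)=v(-\tau Q^{-2})v(\theta)$ into \eqref{eq:basis} and apply \eqref{eq:commute}:
\[
u(\zeta)S(\gamma)=u(z)\,D_a\,v(-\tau)\,D_Q\,v(\theta).
\]
Since $a^{-1}+za\tau=\omega/a$,
\[
\begin{pmatrix}1&0\\-z&1\end{pmatrix}\begin{pmatrix}a&0\\0&a^{-1}\end{pmatrix}\begin{pmatrix}1&-\tau\\0&1\end{pmatrix}=\begin{pmatrix}a&-a\tau\\-za&\omega/a\end{pmatrix}=b\begin{pmatrix}1&0\\-\delta x&1\end{pmatrix},\qquad b=\begin{pmatrix}a/\omega&-a\tau\\0&\omega/a\end{pmatrix}.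
\]
In the last equality the second columns agree, and with $\delta x=a^2z/\omega$ the first column on the right has entries $a/\omega+a\tau\delta x=a(1+a^2z\tau)/\omega=a$ and $-\omega\delta x/a=-za$. Thus $u(z)D_av(-\tau)=S(b)u(\delta x)$, and
\[
h_t(\theta,x)=\bigl[g_tS(b^{-1})g_t^{-1}\bigr]\,g_tu(\zeta)S(\gamma).
\]
The matrix $b^{-1}$ is upper triangular with entries $\omega/a$, $a\tau$, $a/\omega$ of modulus less than $3$. So $S(b^{-1})$ is upper triangular with entries bounded in terms of $k$. Its entries $(i,0)$, $i\ge1$, the only ones that conjugation by $g_t$ would enlarge, are zero; the entries $(0,m)$, $m\ge1$, are multiplied by $e^{-(k+1)t}\le1$. Hence the bracket has norm at most some $C_1(k)$. Now use $S(\gamma)\mathbb Z^{k+1}=\mathbb Z^{k+1}$ and \eqref{eq:sysnorm}.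
\end{proof}

Proposition~\ref{prop:nondiv} bounds the area where the shortest vector is below $e^{-(\sigma_k+\varepsilon)t}$ by about $e^{-\alpha\varepsilon t}$. This is useless for bounded $t$, and it saves a power of $Q$ once $t$ exceeds a fixed multiple of $\log Q$. We start the clock at $\kappa_k\log Q$ with
\[
\kappa_k=\frac1{2(k+1)},
\]
the time at which the resolution $e^{-(k+1)t}$ equals $Q^{-1/2}$; earlier times will be handled in Section~\ref{sec:construction}. Put
\[
G_k(T,\varepsilon)=\{\zeta\in[0,1]:\Delta_k(t,\zeta)\ge e^{-(\sigma_k+\varepsilon)t}\text{ for all }t\ge T\}.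
\]
This set is closed, being the intersection over $t\ge T$ and nonzero $c\in\mathbb Z^{k+1}$ of the closed sets given by $\|g_tu(\zeta)c\|\ge e^{-(\sigma_k+\varepsilon)t}$.

\begin{proposition}\label{prop:most}
Let $n\ge1$ and $\varepsilon>0$. There is $\beta>0$ such that for all sufficiently large $Q$, all but at most $Q^{2-\beta}$ of the fractions $p/q\in\mathcal F_Q$ satisfy
\begin{equation}\label{eq:half}
\Bigl|I(p/q)\cap\bigcap_{k\le n}G_k(\kappa_k\log Q,\varepsilon)\Bigr|\ge\tfrac12|I(p/q)| .
\end{equation}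
\end{proposition}

\begin{proof}
For $1\le k\le n$ and integers $i\ge0$ let $t_{k,i}=\kappa_k\log Q+i$ and
\begin{align*}
Y_{k,i}(p/q)&=\{y\in[1,2]:\Delta_k(t_{k,i},p/q+\delta y)<e^ke^{-(\sigma_k+\varepsilon)t_{k,i}}\},\\
X_{k,i}&=\{(\theta,x)\in B:\operatorname{sys}(h_{t_{k,i}}(\theta,x)\mathbb Z^{k+1})<C_1e^ke^{-(\sigma_k+\varepsilon)t_{k,i}}\},
\end{align*}
where $h$ is the family in dimension $k+1$. The constants $C_1,c_2,K,\alpha$ depend on $k$; we write $\alpha=\alpha_k$.

\emph{Discretizing time.} Suppose $\zeta=p/q+\delta y\notin G_k(\kappa_k\log Q,\varepsilon)$, and take $t\ge\kappa_k\log Q$ with $\Delta_k(t,\zeta)<e^{-(\sigma_k+\varepsilon)t}$. Choose $i$ with $t_{k,i}\le t<t_{k,i}+1$. Lemma~\ref{lem:stab}(b) gives $\Delta_k(t_{k,i},\zeta)\le e^k\Delta_k(t,\zeta)<e^ke^{-(\sigma_k+\varepsilon)t_{k,i}}$, so $y\in Y_{k,i}(p/q)$. Since $y\mapsto p/q+\delta y$ maps $[1,2]$ affinely onto $I(p/q)$, inequality \eqref{eq:half} holds whenever $\sum_{k,i}|Y_{k,i}(p/q)|\le\frac12$.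

\emph{The area of the bad sets.} For $Q$ large, $C_1e^ke^{-\varepsilon t_{k,i}}\le c_2$ for all $k\le n$ and $i\ge0$. Proposition~\ref{prop:nondiv} gives
\[
|X_{k,i}|\le K(C_1e^k)^{\alpha_k}e^{-\alpha_k\varepsilon t_{k,i}}=K(C_1e^k)^{\alpha_k}Q^{-\alpha_k\varepsilon\kappa_k}e^{-\alpha_k\varepsilon i}.
\]
Summing the geometric series in $i$, we get $\sum_{k\le n}\sum_i|X_{k,i}|\le C_2Q^{-2\beta}$, where $2\beta=\min_{k\le n}\alpha_k\varepsilon\kappa_k$ and $C_2$ depends only on $n$ and $\varepsilon$.

\emph{From area to counting.} Fix $p/q$, $k$, $i$ and $|\tau|<\frac18$. By Lemma~\ref{lem:transfer}, the map $y\mapsto x$ sends $Y_{k,i}(p/q)$ into the section of $X_{k,i}$ at $\theta=\theta_0+\tau Q^{-2}$, and its derivative is at least $\frac12$. So that section has measure at least $\frac12|Y_{k,i}(p/q)|$. By Fubini's theorem the part of $X_{k,i}$ in the strip around $\theta_0$, of width $\frac14Q^{-2}$, has area at least $\frac18Q^{-2}|Y_{k,i}(p/q)|$. The strips are disjoint by \eqref{eq:sep}, hence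
\[
\sum_{p/q\in\mathcal F_Q}\ \sum_{k\le n}\sum_i|Y_{k,i}(p/q)|\le8Q^2\cdot C_2Q^{-2\beta}.
\]
So at most $16C_2Q^{2-2\beta}$ fractions have $\sum_{k,i}|Y_{k,i}(p/q)|>\frac12$, and this is at most $Q^{2-\beta}$ for $Q$ large.
\end{proof}

The proposition does not say where the exceptional fractions lie. The power saving makes this irrelevant: a fixed interval contains a positive proportion of $\mathcal F_Q$, which outnumbers all exceptions when $Q$ is large.

\section{The construction}\label{sec:construction}

Proposition~\ref{prop:most} gives many points of $I(p/q)$ that behave well at all times $t\ge\kappa_k\log Q$. We now place a fraction of much larger denominator $Q'$ within $Q'^{-1/2}$ of such a point. By Lemma~\ref{lem:stab}(a) the good behavior is inherited up to time $\kappa_k\log Q'$, and from then on Proposition~\ref{prop:most} for $Q'$ takes over. We need to know that enough fractions are available at that distance.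

\begin{lemma}\label{lem:count}
There is an absolute constant $Q^*$ such that for all $Q\ge Q^*$ and every measurable $E\subset[0,1)$, at least $|E|Q^2/4$ fractions in $\mathcal F_Q$ lie within $Q^{-1/2}$ of a point of $E$.
\end{lemma}

\begin{proof}
Split $[0,1)$ into $R=\lceil2Q^{1/2}\rceil$ half-open intervals $J$ of length $1/R\in[\frac13Q^{-1/2},\frac12Q^{-1/2}]$. At least $R|E|$ of them meet $E$, and each fraction in such a $J$ is within $Q^{-1/2}$ of a point of $E$. For $d\mid q$, the number of multiples $p$ of $d$ with $p/q\in J$ differs from $q|J|/d$ by at most $1$. With the M\"obius function $\mu$ and Euler's function $\varphi(q)=q\sum_{d\mid q}\mu(d)/d$, the number of elements of $\mathcal F_Q$ in $J$ is therefore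
\[
\sum_{q=Q}^{2Q}\sum_{d\mid q}\mu(d)\Bigl(\frac{q|J|}d+O(1)\Bigr)=|J|\sum_{q=Q}^{2Q}\varphi(q)+O(Q\log Q),
\]
because $\sum_{q\le2Q}\sum_{d\mid q}1\le\sum_{d\le 2Q}2Q/d=O(Q\log Q)$. From $\sum_{q\le X}\varphi(q)=\frac3{\pi^2}X^2+O(X\log X)$ we get $\sum_{q=Q}^{2Q}\varphi(q)=\frac9{\pi^2}Q^2+O(Q\log Q)$. Since $|J|Q^2\ge\frac13Q^{3/2}$ dominates the error terms and $\frac9{\pi^2}>\frac14$, the count is at least $|J|Q^2/4$ for large $Q$. Multiply by $R|E|$.
\end{proof}

\subsection*{The Cantor set}
We build integers $Q_1<Q_2<\cdots$ and finite families $\mathcal I_n$ of disjoint closed intervals. Let $\mathcal I_0=\{[0,1]\}$, $E_0=[0,1]$, $\delta_0=1$. For $n\ge1$ let $\delta_n=Q_n^{-(w+1)}$ and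
\[
E_n=\bigcap_{k\le n}G_k(\kappa_k\log Q_n,1/n).
\]
The members of $\mathcal I_n$ will be intervals $I(p/q)$ formed with $Q=Q_n$, $p/q\in\mathcal F_{Q_n}$; they have length $\delta_n$. The inductive requirement is
\begin{equation}\label{eq:ind}
|I\cap E_n|\ge\tfrac12\delta_n\qquad\text{for every }I\in\mathcal I_n,
\end{equation}
and it holds for $n=0$. Stage $n$ treats the exponents $k\le n$ with loss $\varepsilon=1/n$, so each $k$ is treated from stage $k$ on, with a loss that tends to $0$.

Suppose $\mathcal I_{n-1}$ is given and let $Q_n$ be a large integer. For $I'\in\mathcal I_{n-1}$ let $I'^-$ be the closed interval obtained by cutting length $2Q_n^{-1/2}$ from each end. Let $\mathcal I_n$ consist of all $I(p/q)$, $p/q\in\mathcal F_{Q_n}$, such that \eqref{eq:half} holds with this $n$, $\varepsilon=1/n$, $Q=Q_n$, and $p/q$ is within $Q_n^{-1/2}$ of a point of $E_{n-1}\cap I'^-$ for some $I'\in\mathcal I_{n-1}$. Then \eqref{eq:ind} is \eqref{eq:half}, and the following hold if $Q_n$ is large enough.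
\begin{enumerate}
\item[(i)] Every point of a member $I(p/q)$ of $\mathcal I_n$ is within $Q_n^{-1/2}+2\delta_n\le2Q_n^{-1/2}$ of a point of $E_{n-1}\cap I'^-$. In particular $I(p/q)\subset I'$.
\item[(ii)] Each $I'\in\mathcal I_{n-1}$ contains at least $m_n=\lceil\frac1{10}\delta_{n-1}Q_n^2\rceil\ge3$ members of $\mathcal I_n$. Indeed, $|E_{n-1}\cap I'^-|\ge\frac12\delta_{n-1}-4Q_n^{-1/2}$ by \eqref{eq:ind}, so by Lemma~\ref{lem:count}, Proposition~\ref{prop:most} and (i) their number is at least
\[
\bigl(\tfrac12\delta_{n-1}-4Q_n^{-1/2}\bigr)\tfrac14Q_n^2-Q_n^{2-\beta}\ \ge\ \tfrac1{10}\delta_{n-1}Q_n^2\ >\ 2,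
\]
as $\delta_{n-1}$ and $\beta$ are fixed before $Q_n$ is chosen and $\frac18>\frac1{10}$.
\item[(iii)] Distinct members of $\mathcal I_n$ are separated by gaps of at least $\frac14Q_n^{-2}-\delta_n\ge\frac18Q_n^{-2}$. Here we use $w>1$, which makes $\delta_n$ small compared with $Q_n^{-2}$.
\end{enumerate}
We also require $\log Q_n\ge n\log Q_{n-1}$ for $n\ge2$; this matters only for the dimension. The sets $\mathcal C_n=\bigcup_{I\in\mathcal I_n}I$ are compact, nonempty by (ii) and decreasing by (i), so $\mathcal C=\bigcap_n\mathcal C_n$ is nonempty.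

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We show that $\mathcal C\subset\mathcal S_w$. Let $\zeta\in\mathcal C$ and $k\ge1$.

\emph{Upper bound.} Let $n\ge k$ and $\kappa_k\log Q_n\le t\le\kappa_k\log Q_{n+1}$. Since $\zeta\in\mathcal C_{n+1}$, property (i) gives $\zeta_0\in E_n$ with $|\zeta-\zeta_0|\le2Q_{n+1}^{-1/2}\le2e^{-(k+1)t}$. By Lemma~\ref{lem:stab}(a) and $\zeta_0\in G_k(\kappa_k\log Q_n,1/n)$,
\[
\Delta_k(t,\zeta)\ge C_0^{-1}\Delta_k(t,\zeta_0)\ge C_0^{-1}e^{-(\sigma_k+1/n)t}.
\]
These ranges of $t$ cover $[\kappa_k\log Q_k,\infty)$. Given $\varepsilon>0$, every large $t$ lies in a range with $1/n\le\varepsilon/2$ and satisfies $C_0^{-1}\ge e^{-\varepsilon t/2}$, so $\Delta_k(t,\zeta)\ge e^{-(\sigma_k+\varepsilon)t}$. Lemma~\ref{lem:dict} gives $\lambda_k(\zeta)\le\Lambda_k$.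

\emph{Lower bound.} For each $n\ge1$ there is $p/q\in\mathcal F_{Q_n}$ with $|\zeta-p/q|\le2Q_n^{-(w+1)}\le2^{w+2}q^{-(w+1)}$, that is, $|q\zeta-p|\le2^{w+2}q^{-w}$. Hence $\lambda_1(\zeta)\ge w$, and $\lambda_k(\zeta)\ge\Lambda_k$ by Lemma~\ref{lem:lower} and Dirichlet's theorem.

\emph{Transcendence.} We have shown $\lambda_1(\zeta)=w\in(1,\infty)$, so \eqref{eq:trans} applies.
\end{proof}

\begin{remark}
Roth's theorem is not needed for Corollary~\ref{cor:spec}. There $w\ge k$; the number $\zeta$ is irrational since $\lambda_1(\zeta)<\infty$, and if it were algebraic of degree $d\ge2$, Liouville's inequality would give $d\ge w+1>k$.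
\end{remark}

\section{Hausdorff dimension}\label{sec:dim}

We use two standard results. The Jarn\'{\i}k--Besicovitch theorem states that for $\eta\ge1$ the set of real $\zeta$ for which $|q\zeta-p|\le q^{-\eta}$ has infinitely many solutions has dimension $2/(1+\eta)$. For the lower bound we use \cite[Example 4.6]{Fal}. Let $[0,1]=\mathcal C_0\supset\mathcal C_1\supset\cdots$, where each $\mathcal C_n$ is a finite union of disjoint closed intervals, called intervals of level $n$, whose maximal length tends to $0$. Suppose that each interval of level $n-1$ contains at least $m_n\ge2$ intervals of level $n$, separated by gaps of at least $\epsilon_n$, with $\epsilon_n>0$ decreasing. Then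
\begin{equation}\label{eq:falconer}
\dim\bigcap_n\mathcal C_n\ge\liminf_{n\to\infty}\frac{\log(m_1\cdots m_{n-1})}{-\log(m_n\epsilon_n)} .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
\emph{Upper bound.} Every $\zeta\in\mathcal S_w$ has $\lambda_1(\zeta)=w$, so for each $\eta\in[1,w)$ the inequality $|q\zeta-p|\le q^{-\eta}$ has infinitely many solutions. Thus $\dim\mathcal S_w\le2/(1+\eta)$. Let $\eta\to w$.

\emph{Lower bound.} We have $\mathcal C\subset\mathcal S_w$ by the proof of Theorem~\ref{thm:main}. By (ii) and (iii), estimate \eqref{eq:falconer} applies with $m_n=\lceil\frac1{10}\delta_{n-1}Q_n^2\rceil$ and $\epsilon_n=\frac18Q_n^{-2}$. Let $n\ge3$. An interval of length $\delta_{n-1}$ contains $m_n-1$ gaps, so $m_n\epsilon_n\le2(m_n-1)\epsilon_n\le2\delta_{n-1}<1$; and $m_n\epsilon_n\ge\frac1{80}\delta_{n-1}$. Hence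
\[
0<-\log(m_n\epsilon_n)\le(w+1)\log Q_{n-1}+\log80 .
\]
In the numerator we keep only the last factor:
\[
\log(m_1\cdots m_{n-1})\ge\log m_{n-1}\ge2\log Q_{n-1}-(w+1)\log Q_{n-2}-\log10 .
\]
Since $\log Q_{n-2}\le\frac1{n-1}\log Q_{n-1}$, the quotient of these two bounds tends to $2/(w+1)$. So $\dim\mathcal S_w\ge\dim\mathcal C\ge2/(1+w)$.

\emph{The last assertion.} Let $k\ge1$, $\lambda>1/k$ and $w=k(1+\lambda)-1$. Then $w>k\ge1$ and $\Lambda_k(w)=\lambda$, so $\mathcal S_w\subset\{\zeta:\lambda_k(\zeta)=\lambda\}$, and $2/(1+w)=2/(k(1+\lambda))$.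
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fal} Falconer, \emph{Fractal Geometry}.

\bibitem{KM} Kleinbock and Margulis, Ann.\ of Math.\ 148 (1998).

\bibitem{Sch} Johannes Schleischitz, \emph{Generalizations of a result of Jarnik on simultaneous approximation}, arXiv:1410.6697 (2014).

\end{thebibliography}
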